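\title{Fano models of the blow-up of a $(1,1)$-divisor in $\mathbb{P}^2\times\mathbb{P}^3$ along fibers}

\begin{abstract}
Let $Z_0\subset\mathbb{P}^2\times\mathbb{P}^3$ be a general divisor of type $(1,1)$ and let $\widetilde Z$ be its blow-up along $r$ general fibers of the projection to $\mathbb{P}^3$. We show that $\widetilde Z$ is isomorphic in codimension one to a smooth Fano fourfold $Z$ if and only if $r\le 6$. For $r\le 6$ the fourfold $Z$ has Picard number $r+2$ and an elementary rational contraction onto the blow-up of $\mathbb{P}^3$ at $r$ points; it is obtained by flipping curves that lie over the lines through two of the points and, for $r=6$, over the twisted cubic through the six points. For $r\ge 7$ the obstruction is an infinite family of rational quartic curves. This answers, for $r=5,6,7$, a question posed by Casagrande and Secci.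
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Projective spaces $\mathbb{P}(\cdot)$ are spaces of lines, and curves are irreducible and reduced.

\subsection*{The problem}
Let $V=\mathbb{C}^4$, $U=\mathbb{C}^3$, $\mathbb{P}^3=\mathbb{P}(V)$, $\mathbb{P}^2=\mathbb{P}(U^*)$. A general divisor of type $(1,1)$ in $\mathbb{P}^2\times\mathbb{P}^3$ is
\[
Z_0=\{([x],[v]) : x(\phi v)=0\},
\]
where $\phi\colon V\to U$ is a surjective linear map. Let $\ker\phi=\langle v_0\rangle$ and $y_0=[v_0]$. The map $x\mapsto x\circ\phi$ identifies $\mathbb{P}^2$ with the set of planes of $\mathbb{P}^3$ through $y_0$, and a point of $Z_0$ is a pair consisting of such a plane and a point on it. So $Z_0$ is a $\mathbb{P}^2$-bundle over $\mathbb{P}^2$; it is smooth with Picard number $\rho_{Z_0}=2$, and it is Fano by adjunction. The fiber of the other projection $\pi_0\colon Z_0\to\mathbb{P}^3$ over $y\ne y_0$ is the pencil of planes through the line $\overline{y_0y}$, and the fiber over $y_0$ is $\mathbb{P}^2$.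

Let $p_1,\dots,p_r\in\mathbb{P}^3$ be general points, let $\widetilde Z\to Z_0$ be the blow-up of the fibers $F_i=\pi_0^{-1}(p_i)\cong\mathbb{P}^1$, and let $Y$ be the blow-up of $\mathbb{P}^3$ at $p_1,\dots,p_r$. Then $\pi_0$ induces a morphism $\pi\colon\widetilde Z\to Y$ with connected fibers, and $\rho_{\widetilde Z}=r+2=\rho_Y+1$.

A \emph{small $\mathbb{Q}$-factorial modification} (SQM) of a variety $X$ is a birational map $X\dashrightarrow X'$ that is an isomorphism in codimension one, with $X'$ normal, projective and $\mathbb{Q}$-factorial. A \emph{contraction} is a surjective morphism with connected fibers onto a normal projective variety; it is \emph{small} if it is birational and its exceptional locus has codimension at least $2$. A \emph{flip} is an SQM $X\dashrightarrow X^+$ given by small contractions $X\to X''\leftarrow X^+$ of relative Picard number one such that, for some divisor $D$ on $X$, the divisor $-D$ is ample over $X''$ and the transform of $D$ on $X^+$ is ample over $X''$. A \emph{rational contraction} $Z\dashrightarrow Y$ is a sequence of flips followed by a contraction, and it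 is \emph{elementary} if $\rho_Z-\rho_Y=1$.

An SQM does not change the Picard number, the divisors, or their spaces of sections; it changes the curves, and with them the ample cone. For $r\ge2$ the fourfold $\widetilde Z$ contains curves on which $-K_{\widetilde Z}$ is negative, so it is not Fano, and it is natural to ask whether $-K$ becomes ample on some SQM. It is known that for $r\le4$ there is an SQM $\widetilde Z\dashrightarrow Z$ such that $Z$ is a smooth Fano fourfold with $\rho_Z=r+2$ and $Z\dashrightarrow Y$ is an elementary rational contraction. The question, posed by Casagrande and Secci \cite{CS}, is whether the same holds for $r=5,6,7$. The answer is yes for $r=5,6$ and no for $r=7$.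

\begin{theorem}\label{thm:main}
Let $r\ge0$ and let $p_1,\dots,p_r\in\mathbb{P}^3$ be general.
\begin{enumerate}
\item[(1)] If $r\le6$, there is an SQM $\widetilde Z\dashrightarrow Z$ such that $Z$ is a smooth Fano fourfold, $\rho_Z=r+2$, and $Z\dashrightarrow Y$ is an elementary rational contraction. The fourfold $Z$ is obtained from $\widetilde Z$ by replacing $\binom r2$ disjoint smooth rational curves ($15+1=16$ curves if $r=6$) with normal bundle $\mathcal{O}(-1)^{\oplus3}$ by planes. It is the unique Fano SQM of $\widetilde Z$, and
\[
K_Z^4=432-64r+\binom r2+\delta_{r,6};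
\]
so $K_Z^4=122$ for $r=5$ and $K_Z^4=64$ for $r=6$.
\item[(2)] If $r\ge7$, then $\widetilde Z$ has no SQM that is a smooth Fano fourfold.
\end{enumerate}
\end{theorem}

The proof treats all $r\le6$ and does not use the known cases.

\subsection*{What to expect}
Let $h$ and $H$ be the pullbacks to $\widetilde Z$ of the hyperplane classes of $\mathbb{P}^2$ and $\mathbb{P}^3$, and let $E_i$ be the exceptional divisor over $F_i$. Adjunction gives $-K_{Z_0}=(3h+4H)-(h+H)$, and the $F_i$ have codimension $3$, so
\begin{equation}\label{eq:K}
-K_{\widetilde Z}=2h+3H-2\sum_{i=1}^rE_i .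
\end{equation}
Degrees alone suggest that $r=7$ might be allowed. The cube $(-K_Y)^3=64-8r$ is positive exactly for $r\le7$. In the formula for $K_Z^4$ each flipped curve contributes $+1$; for $r=7$ there are $21$ lines through two of the points and $7$ twisted cubics through six of them, and the same bookkeeping gives $432-448+21+7=12>0$.

A finer test comes from curves. If $\widetilde Z$ has a smooth Fano SQM, then $-K_{\widetilde Z}$ is positive on all but finitely many curves (Lemma~\ref{lem:finite}). Take a smooth rational curve $t\mapsto v(t)$ of degree $d$ in $\mathbb{P}^3$ through exactly $k$ of the points $p_i$. To lift it to $\widetilde Z$ is to choose planes $x(t)$ through $y_0$ and $v(t)$. If $t\mapsto x(t)$ has degree $e$, then by \eqref{eq:K} the lift has anticanonical degree $2e+3d-2k$. Three cases govern the problem: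
\[
\begin{array}{lcc}
 & (d,k,e) & 2e+3d-2k\\[2pt]
\text{line through two points} & (1,2,0) & -1\\
\text{twisted cubic through six points} & (3,6,1) & -1\\
\text{rational quartic through seven points} & (4,7,1) & 0
\end{array}
\]
The first two kinds occur in finite number and can be flipped. The quartics occur in an infinite family, one on each general quadric of the pencil through $y_0,p_1,\dots,p_7$, and they exclude $r\ge7$.

\subsection*{Plan of the proof}
For $r\le6$ we flip the curves of the first two kinds (Section~\ref{sec:curves}). The result $Z$ is at first only a compact complex manifold. Section~\ref{sec:flip} reduces the ampleness of $-K_Z$ to a property (P) of points and curves of $\widetilde Z$, and verifies (P) by hand for $r=2$. The core of the paper is the case $r=6$, where $-K_{\widetilde Z}$ is written in fifteen ways as a sum of three effective divisors (Sections~\ref{sec:G} and~\ref{sec:P}); the cases $r\le5$ follow by adding auxiliary points. Section~\ref{sec:seven} treats $r\ge7$, and Section~\ref{sec:end} computes the degree and completes the proof.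

\section{The fourfold $\widetilde Z$ and the position of the points}\label{sec:setup}

Write $p_i=[v_i]$ and let $e_i=\mathbb{P}(V/v_i)\subset Y$ be the exceptional plane over $p_i$. We also write $H$ for the hyperplane class on $Y$ and $y_0$ for the point of $Y$ over $y_0$. The morphism $\pi_0$ is smooth over $\mathbb{P}^3\smallsetminus\{y_0\}$ and the ideal of $F_i$ is $\mathfrak{m}_{p_i}\mathcal{O}_{Z_0}$. Since blowing up commutes with flat base change,
\[
\widetilde Z=Z_0\times_{\mathbb{P}^3}Y\subset\mathbb{P}^2\times Y ,
\]
the morphism $\pi$ is smooth with fiber $\mathbb{P}^1$ over $Y\smallsetminus\{y_0\}$, and $E_i=\pi^*e_i=F_i\times e_i$, where $F_i$ is viewed as the line $\{x(\phi v_i)=0\}$ in $\mathbb{P}^2$. On $E_i\cong\mathbb{P}^1\times\mathbb{P}^2$ we have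
\begin{equation}\label{eq:onE}
h|_{E_i}=\mathcal{O}(1,0),\qquad H|_{E_i}=\mathcal{O},\qquad E_i|_{E_i}=\mathcal{O}(0,-1).
\end{equation}

\begin{lemma}\label{lem:fibers}
The divisor $-K_{\widetilde Z}$ is ample on every fiber of $\widetilde Z\to\mathbb{P}^3$.
\end{lemma}

\begin{proof}
The fiber over a point different from the $p_i$ is a line in $\mathbb{P}^2$ or the whole of $\mathbb{P}^2$, and $-K_{\widetilde Z}$ restricts to $2h$. The fiber over $p_i$ is $E_i$, and $-K_{\widetilde Z}$ restricts to $\mathcal{O}(2,2)$ by \eqref{eq:K} and \eqref{eq:onE}.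
\end{proof}

\begin{example}
For $r=1$ the fourfold $\widetilde Z$ is Fano. Indeed $-K_{\widetilde Z}=2h+H+2(H-E_1)$ is a sum of base point free classes. If it had degree $0$ on a curve $C$, then $H\cdot C=0$, so $C$ would lie in a fiber of $\widetilde Z\to\mathbb{P}^3$, against Lemma~\ref{lem:fibers}. A base point free divisor that is positive on all curves defines a finite morphism, so it is ample.
\end{example}

\subsection*{Generality}
Points of $\mathbb{P}^3$ are in \emph{linear general position} if any four or fewer of them are linearly independent. For $r=6$ we impose two conditions.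
\begin{enumerate}
\item[(G1)] The points $y_0,p_1,\dots,p_6$ are in linear general position.
\item[(G2)] For each $i$, no quadric singular at $p_i$ contains all of $y_0,p_1,\dots,p_6$.
\end{enumerate}
Quadrics singular at $p_i$ are the cones over conics in $\mathbb{P}(V/v_i)$, so (G2) says that the six other points project from $p_i$ to six points not on a conic. This is the nonvanishing of a $6\times6$ determinant that does not vanish identically. Hence the set $O_6\subset(\mathbb{P}^3)^6$ defined by (G1) and (G2) is open and dense, and it is invariant under permutations of the six points. For $r\le5$ let $O_r$ be the image of $O_6$ under the projection to the first $r$ factors. Projections are open maps, so $O_r$ is open and dense; it is the image of $O_{r+1}$, and for its elements $y_0,p_1,\dots,p_r$ are in linear general position, a property to which we also refer as (G1). \emph{For $r\le6$, ``general'' means ``in $O_r$''.}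

\subsection*{Twisted cubics}
A twisted cubic is the image of $\mathbb{P}^1$ under a basis of the space of cubic forms. A line meets it in a scheme of length at most $2$: the linear forms vanishing on the line give a $2$-dimensional space of cubic forms, while the cubic forms vanishing on a divisor of degree $3$ form a $1$-dimensional space.

\begin{lemma}\label{lem:cubics}
Let $q_1,\dots,q_5\in\mathbb{P}^3$ be in linear general position and let $Y_5$ be the blow-up of these points.
\begin{enumerate}
\item[(a)] There are a surface $B$ and an injective morphism $\Phi\colon B\times\mathbb{P}^1\to Y_5$ such that the curves $\Phi(\{\tau\}\times\mathbb{P}^1)$ are exactly the transforms of the twisted cubics through $q_1,\dots,q_5$.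
\item[(b)] If $q_1,\dots,q_6$ are in linear general position, exactly one twisted cubic contains them.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $q_1,\dots,q_4$ be the coordinate points and $q_5=[\mathbf{1}]$, where $\mathbf{1}=(1,1,1,1)$. Parametrize a twisted cubic through the five points so that $q_5$ is at $t=\infty$ and $q_k$ is at $t=\tau_k$, with $\tau_1=0$, $\tau_2=1$. The coordinate $y_k$ is a cubic polynomial vanishing at $\tau_j$ for $j\ne k$, and the four leading coefficients are equal. So the curve is $y_k=\prod_{j\ne k}(t-\tau_j)$, that is, $[y]=[1/(t-\tau_k)]_k$. Conversely, for distinct $\tau_k$ these four cubics are independent (evaluate at the $\tau_k$) and define a twisted cubic through the five points. Let $B\subset\mathbb{C}^4$ be the surface of vectors $\tau$ with distinct entries and $\tau_1=0$, $\tau_2=1$. Every vector with distinct entries is equivalent under $\tau\mapsto\kappa\tau+\kappa'\mathbf{1}$, $\kappa\ne0$, to exactly one element of $B$, and equivalent vectors give the same curve.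

Near $q_k$, $k\le4$, we have $y_j/y_k=(t-\tau_k)/(t-\tau_j)$. Near $q_5$, with $u=1/t$, we have $y_j/y_1-1=u\tau_j/(1-u\tau_j)$. So the ideals of the five points pull back to the invertible ideals $(t-\tau_k)$ and $(u)$ on $B\times\mathbb{P}^1$, and the map to $\mathbb{P}^3$ lifts to a morphism $\Phi$ to $Y_5$. It is injective on each $\{\tau\}\times\mathbb{P}^1$, and the point $\Phi(\tau,t)$ determines $\tau$ up to equivalence in each of the three possible cases. If $t\ne\tau_k,\infty$, the point is $[y]$ with $[1/y_k]_k=[t-\tau_k]_k$. If $t=\tau_k$, it is the direction $[1/(\tau_k-\tau_j)]_{j\ne k}$ at $q_k$. If $t=\infty$, it is the direction $[\tau]\in\mathbb{P}(V/\mathbf{1})$ at $q_5$. This proves (a) and the uniqueness in (b). For existence, let $q_6=[y]$. By linear general position the $y_k$ are nonzero and distinct, and the cubic with $\tau_k=-1/y_k$ passes through $q_6$ at $t=0$.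
\end{proof}

\section{The flip curves}\label{sec:curves}

Let $r\le6$ and $(p_1,\dots,p_r)\in O_r$. We describe the curves of anticanonical degree $-1$ announced in the introduction. Two facts on normal bundles are used. First, if $C$ is a smooth curve in a smooth threefold and $p\in C$, the transform $\widetilde C$ in the blow-up of $p$ has $N_{\widetilde C}\cong N_C(-p)$: in coordinates $(t,w_1,w_2)$ with $C=\{w_1=w_2=0\}$, the ideal of $\widetilde C$ is generated by $w_1/t$ and $w_2/t$. Second, if $\widetilde C\subset Y\smallsetminus\{y_0\}$ is a smooth rational curve, $T=\pi^{-1}(\widetilde C)$, and $c\subset T$ is a section, then the smoothness of $\pi$ gives an exact sequence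
\[
0\to N_{c/T}\to N_{c/\widetilde Z}\to N_{\widetilde C/Y}\to0 .
\]
If $N_{c/T}\cong\mathcal{O}(-1)$ and $N_{\widetilde C/Y}\cong\mathcal{O}(-1)^{\oplus2}$, it splits because $H^1(\mathbb{P}^1,\mathcal{O})=0$, and $N_{c/\widetilde Z}\cong\mathcal{O}(-1)^{\oplus3}$.

\subsection*{Lines}
Let $L_{ij}=\overline{p_ip_j}$, let $\widetilde L_{ij}\subset Y$ be its transform and $T_{ij}=\pi^{-1}(\widetilde L_{ij})$. By (G1), $L_{ij}$ contains neither $y_0$ nor another $p_k$, so $N_{\widetilde L_{ij}/Y}\cong\mathcal{O}(1)^{\oplus2}\otimes\mathcal{O}(-2)=\mathcal{O}(-1)^{\oplus2}$. The lines $F_i,F_j\subset\mathbb{P}^2$ are distinct and meet in the point $x_{ij}$, the plane spanned by $y_0,p_i,p_j$. With $y=[sv_i+tv_j]$,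
\[
T_{ij}=\{s\,x(\phi v_i)+t\,x(\phi v_j)=0\}\subset\mathbb{P}^2\times\mathbb{P}^1
\]
is the blow-up of $\mathbb{P}^2$ at $x_{ij}$. So $T_{ij}\cong\mathbb{F}_1$, with $(-1)$-curve $\ell_{ij}=\{x_{ij}\}\times\widetilde L_{ij}$. Hence $N_{\ell_{ij}/\widetilde Z}\cong\mathcal{O}(-1)^{\oplus3}$, and
\[
h\cdot\ell_{ij}=0,\qquad H\cdot\ell_{ij}=1,\qquad -K_{\widetilde Z}\cdot\ell_{ij}=3-4=-1 .
\]

\begin{lemma}\label{lem:planes}
The transforms in $Y$ of two distinct planes containing $L_{ij}$ meet exactly along $\widetilde L_{ij}$. Hence a point or a curve of $\widetilde Z$ not contained in $T_{ij}$ is not contained in some member of $|H-E_i-E_j|$.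
\end{lemma}

\begin{proof}
The planes meet along $L_{ij}$, so for $k\ne i,j$ at most one of them contains $p_k$ and the transforms do not meet on $e_k$. On $e_i$ the transforms cut two distinct lines, which meet in the direction of $L_{ij}$; the same holds on $e_j$. For the last claim take two planes through $L_{ij}$ containing no other $p_k$. The preimages under $\pi$ of their transforms are members of $|H-E_i-E_j|$ with intersection $T_{ij}$.
\end{proof}

\subsection*{The twisted cubic ($r=6$)}
Let $\Gamma$ be the twisted cubic through $p_1,\dots,p_6$ and $\widetilde\Gamma\subset Y$ its transform. Projection from $p_1$ maps $\Gamma$ isomorphically onto a conic, so $\Gamma$ lies on a quadric cone with vertex $p_1$, and (G2) gives $y_0\notin\Gamma$. The same projection computes the normal bundle. On the blow-up of $p_1$ it is a smooth morphism to $\mathbb{P}^2$, so $N_\Gamma(-p_1)$, of degree $(12-2)-2=8$, surjects onto the normal bundle $\mathcal{O}(4)$ of the conic, with kernel $\mathcal{O}(4)$. The extension splits, $N_\Gamma\cong\mathcal{O}(5)^{\oplus2}$, and $N_{\widetilde\Gamma/Y}\cong\mathcal{O}(5)^{\oplus2}\otimes\mathcal{O}(-6)=\mathcal{O}(-1)^{\oplus2}$.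

Let $v(t)$ parametrize $\Gamma$. Since $\phi v(t)\ne0$ for all $t$, the map $U^*\otimes\mathcal{O}\to\mathcal{O}_{\mathbb{P}^1}(3)$, $x\mapsto x(\phi v(t))$, is surjective. Its kernel $\mathcal{K}$ has rank $2$ and degree $-3$, and $T_\Gamma=\pi^{-1}(\widetilde\Gamma)=\mathbb{P}(\mathcal{K})$. As $\Gamma$ lies in no plane, $H^0(\mathcal{K})=0$, so $\mathcal{K}\cong\mathcal{O}(-1)\oplus\mathcal{O}(-2)$. Sections of $T_\Gamma$ correspond to line subbundles $\mathcal{M}\subset\mathcal{K}$; such a section has $h$-degree $-\deg\mathcal{M}$ and normal bundle $\mathcal{M}^*\otimes\mathcal{K}/\mathcal{M}$ in $T_\Gamma$. Since $\operatorname{Hom}(\mathcal{O}(-1),\mathcal{K})=\mathbb{C}$, there is a \emph{unique section $\gamma$ with $h\cdot\gamma=1$}, and $N_{\gamma/T_\Gamma}\cong\mathcal{O}(1)\otimes\mathcal{O}(-2)=\mathcal{O}(-1)$. Hence $N_{\gamma/\widetilde Z}\cong\mathcal{O}(-1)^{\oplus3}$, and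
\[
h\cdot\gamma=1,\qquad H\cdot\gamma=3,\qquad E_i\cdot\gamma=1,\qquad -K_{\widetilde Z}\cdot\gamma=2+9-12=-1 .
\]

The \emph{flip curves} are the curves $\ell_{ij}$, together with $\gamma$ if $r=6$. There are $\binom r2+\delta_{r,6}$ of them.

\begin{lemma}\label{lem:disjoint}
The surfaces $T_{ij}$, and $T_\Gamma$ if $r=6$, are pairwise disjoint. In particular the flip curves are pairwise disjoint.
\end{lemma}

\begin{proof}
It suffices to show that the curves $\widetilde L_{ij},\widetilde\Gamma$ are disjoint in $Y$. By (G1), $L_{ij}$ and $L_{kl}$ are skew for distinct $i,j,k,l$, while $L_{ij}$ and $L_{ik}$ meet only at $p_i$, with different directions. The scheme $L_{ij}\cap\Gamma$ has length at most $2$ and contains $p_i,p_j$, so it is reduced and equal to $\{p_i,p_j\}$, and the two curves have different directions at these points.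
\end{proof}

\section{The flip and a criterion for ampleness}\label{sec:flip}

Let again $r\le6$ and $(p_1,\dots,p_r)\in O_r$. On a smooth rational curve with normal bundle $\mathcal{O}(-1)^{\oplus3}$ one can perform a standard surgery: blow it up, and contract the exceptional divisor $\mathbb{P}^1\times\mathbb{P}^2$ in the other direction. The difficulty is that the contraction is analytic, so that projectivity of the result has to be proved; we prove it together with the ampleness of $-K$.

\subsection*{Construction of $Z$}
Let $\sigma\colon W\to\widetilde Z$ be the blow-up of all flip curves $c$, with exceptional divisors $\mathcal{E}_c=\mathbb{P}(\mathcal{O}(-1)^{\oplus3})\cong\mathbb{P}^1\times\mathbb{P}^2$. The normal bundle of $\mathcal{E}_c$ is the tautological line bundle, $\mathcal{E}_c|_{\mathcal{E}_c}=\mathcal{O}(-1,-1)$. We recall the contraction theorem of Nakano and Fujiki--Nakano: if a smooth compact hypersurface $\mathcal{E}$ of a complex manifold $W$ is a projective bundle $\mathcal{E}\to\Pi$ and $\mathcal{O}(\mathcal{E})$ restricts to $\mathcal{O}(-1)$ on the fibers, then $W$ is the blow-up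 along $\Pi$ of a complex manifold containing $\Pi$, with exceptional divisor $\mathcal{E}\to\Pi$. Applied to the projections $\mathcal{E}_c\to\mathbb{P}^2$, it gives a compact complex manifold $Z$ and a diagram
\[
\widetilde Z\xleftarrow{\ \sigma\ }W\xrightarrow{\ \sigma^+\ }Z ,
\]
where $\sigma^+$ is the blow-up of disjoint planes $\Pi_c\cong\mathbb{P}^2$. Since $Z$ is bimeromorphic to the projective variety $W$, it is a Moishezon manifold, and hence, by a theorem of Artin, a smooth proper algebraic space. Let
\[
\mathcal{U}=\widetilde Z\smallsetminus\bigcup c\;\cong\;Z\smallsetminus\bigcup\Pi_c ;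
\]
the complement of $\mathcal{U}$ has codimension $3$ in $\widetilde Z$ and $2$ in $Z$.

For a divisor $D$ on $\widetilde Z$ let $D^+$ be its transform on $Z$, the divisor with the same restriction to $\mathcal{U}$. The map $D\mapsto D^+$ is additive, it preserves linear equivalence and effectivity, $(K_{\widetilde Z})^+=K_Z$, and $H^0(Z,D^+)=H^0(\mathcal{U},D)=H^0(\widetilde Z,D)$ by Hartogs' theorem. Moreover
\begin{equation}\label{eq:transform}
(\sigma^+)^*D^+=\sigma^*D+\sum_c(D\cdot c)\,\mathcal{E}_c .
\end{equation}
Indeed $(\sigma^+)^*D^+-\sigma^*D=\sum a_c\mathcal{E}_c$, and taking degrees on a curve $\mathbb{P}^1\times\{\mathrm{pt}\}\subset\mathcal{E}_c$, which is contracted by $\sigma^+$ and mapped isomorphically onto $c$ by $\sigma$, gives $0-D\cdot c=-a_c$. For $D=-K_{\widetilde Z}$ we get $(\sigma^+)^*(-K_Z)=\sigma^*(-K_{\widetilde Z})-\sum\mathcal{E}_c$, which restricts on $\mathcal{E}_c$ to $\mathcal{O}(-1,0)\otimes\mathcal{O}(1,1)=\mathcal{O}(0,1)$. So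
\begin{equation}\label{eq:plane}
-K_Z|_{\Pi_c}=\mathcal{O}_{\mathbb{P}^2}(1).
\end{equation}

Taking transforms gives a bijection $C\mapsto C^+$ between the curves of $\widetilde Z$ that are not flip curves and the curves of $Z$ contained in no $\Pi_c$. Let $C_W\subset W$ be the transform of $C$ and put $m_c(C)=\mathcal{E}_c\cdot C_W$. This is the length of the subscheme defined by the ideal of $c$ on the normalization of $C$; it is nonnegative, vanishes if and only if $C\cap c=\emptyset$, and depends only on a neighborhood of $C$ in $\widetilde Z$. By \eqref{eq:transform},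
\begin{equation}\label{eq:degree}
D^+\cdot C^+=D\cdot C+\sum_c(D\cdot c)\,m_c(C),\qquad -K_Z\cdot C^+=-K_{\widetilde Z}\cdot C-\sum_cm_c(C).
\end{equation}

\subsection*{The property (P)}
Positivity on curves does not by itself imply ampleness; one also needs positivity on surfaces and threefolds. We obtain it by cutting with anticanonical sections. So we consider the following property.
\begin{enumerate}
\item[(P1)] Every point $z\in\mathcal{U}$ is avoided by some member of $|-K_{\widetilde Z}|$.
\item[(P2)] $-K_Z\cdot C^+>0$ for every curve $C\subset\widetilde Z$ that is not a flip curve.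
\end{enumerate}

\begin{proposition}\label{prop:criterion}
If \emph{(P)} holds, then $Z$ is a smooth projective Fano fourfold, $\widetilde Z\dashrightarrow Z$ is an SQM, $\rho_Z=r+2$, and $Z\dashrightarrow Y$ is an elementary rational contraction.
\end{proposition}

\begin{proof}
Put $\mathcal{L}=\mathcal{O}_Z(-K_Z)$. The Nakai--Moishezon criterion holds for proper algebraic spaces \cite[Theorem~3.11]{Ko}: $\mathcal{L}$ is ample if and only if $\mathcal{L}^s\cdot X>0$ for every irreducible closed $X\subset Z$ of dimension $s>0$. We argue by induction on $s$. If $X\subset\Pi_c$, use \eqref{eq:plane}. If $s=1$ and $X$ lies in no $\Pi_c$, use (P2). Let $s\ge2$ and let $z\in X\cap\mathcal{U}$. By (P1), $\mathcal{L}$ has a section not vanishing at $z$. The space $X$ contains a curve, namely the image of a curve through $z$ in the transform of $X$ in the projective variety $W$; since $\mathcal{L}$ is positive on that curve, $\mathcal{L}|_X$ is not trivial and the section has a nonzero divisor of zeros $\sum m_jX_j$ on $X$. Then $\mathcal{L}^s\cdot X=\sum m_j\mathcal{L}^{s-1}\cdot X_j>0$. So $-K_Z$ is ample, $Z$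 is projective, and $\widetilde Z\dashrightarrow Z$ is an SQM. Both $\sigma$ and $\sigma^+$ raise the Picard number by the number of flip curves, so $\rho_Z=\rho_{\widetilde Z}=r+2$.

It remains to factor $Z\dashrightarrow\widetilde Z$ as a sequence of flips between projective varieties. A smooth Fano variety is a Mori dream space (Birkar--Cascini--Hacon--McKernan, Corollary~1.3.2). On a Mori dream space the minimal model program can be run for any divisor $D$ (Hu--Keel, Proposition~1.11): as long as $D$ is not nef one contracts an extremal ray $R$ with $D\cdot R<0$, flipping it if the contraction is small; the process terminates, and if $D$ becomes nef it is semiample. Take $D=A^+$ with $A$ very ample on $\widetilde Z$. On any SQM of $\widetilde Z$ the transform of $|A|$ has base locus of codimension at least $2$, and the curves of a $D$-negative ray lie in this base locus. So every step is a flip, and we reach an SQM $Z\dashrightarrow\widehat Z$ on which the transform $\widehat D$ is semiample. The section rings of $\widehat D$ and $A$ coincide, so the contraction defined by $\widehat D$ is a morphism $\widehat Z\to\operatorname{Proj}\bigoplus_mH^0(\widetilde Z,mA)=\widetilde Z$,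 an isomorphism in codimension one. An ample divisor on $\widehat Z$ is then the pullback of its pushforward, which is Cartier because $\widetilde Z$ is smooth; so no curve is contracted, the morphism is finite and birational, and $\widehat Z\cong\widetilde Z$. Thus $Z\dashrightarrow\widetilde Z\to Y$ is a rational contraction, and $\rho_Z-\rho_Y=(r+2)-(r+1)=1$.
\end{proof}

The next lemma collects what is needed to check (P2).

\begin{lemma}\label{lem:tools}
Let $C\subset\widetilde Z$ be a curve that is not a flip curve.
\begin{enumerate}
\item[(a)] If $D$ is an effective divisor on $\widetilde Z$ not containing $C$, then $D^+\cdot C^+\ge0$.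
\item[(b)] If $H^+\cdot C^+=0$, then $-K_Z\cdot C^+>0$.
\item[(c)] If $C\subset T_{ij}$, then $-K_Z\cdot C^+>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The divisor $D^+$ is effective and does not contain $C^+$.

(b) In \eqref{eq:degree} for $D=H$ we have $H\cdot C\ge0$ and $H\cdot c\in\{1,3\}$. So $H\cdot C=0$ and $m_c(C)=0$ for all $c$. Then $C$ lies in a fiber of $\widetilde Z\to\mathbb{P}^3$, and $-K_Z\cdot C^+=-K_{\widetilde Z}\cdot C>0$ by Lemma~\ref{lem:fibers}.

(c) Let $T=T_{ij}$, $\ell=\ell_{ij}$, let $f$ be a fiber of $\pi|_T$, and write $C\equiv sf+t\ell$ on $T\cong\mathbb{F}_1$. Then $t=(C\cdot f)_T\ge0$ and $s-t=(C\cdot\ell)_T\ge0$, and $s>0$ because $C\not\equiv0$. We have $-K_{\widetilde Z}\cdot f=2$, $-K_{\widetilde Z}\cdot\ell=-1$ and $m_\ell(C)=(C\cdot\ell)_T$, and $T$ meets no other flip curve by Lemma~\ref{lem:disjoint}. So $-K_Z\cdot C^+=(2s-t)-(s-t)=s>0$.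
\end{proof}

\begin{example}[two fibers]\label{ex:two}
Let $r=2$, $T=T_{12}$, $\ell=\ell_{12}$. We check (P) with two decompositions of $-K_{\widetilde Z}$. The first is
\[
-K_{\widetilde Z}=2h+H+2(H-E_1-E_2).
\]
By Lemma~\ref{lem:planes} it gives (P1) for $z\notin T$. If $C\not\subset T$, the transforms of the three summands have nonnegative degree on $C^+$ by Lemma~\ref{lem:tools}(a); so $-K_Z\cdot C^+\le0$ would force $H^+\cdot C^+=0$, against Lemma~\ref{lem:tools}(b). With Lemma~\ref{lem:tools}(c) this gives (P2). On $T\smallsetminus\ell$ the first decomposition is useless, and we need a divisor that involves $h$. Choose $M\colon V\to U$ with $Mv_1=\phi v_1$, $Mv_2=0$. The form $x(Mv)$ vanishes on $F_1$ and $F_2$, so it defines a section of $h+H-E_1-E_2$. On $T=\{s\,x(\phi v_1)+t\,x(\phi v_2)=0\}$ the form equals $s\,x(\phi v_1)$. Here $s$ vanishes on the fiber $F_2=E_2|_T$, and $x(\phi v_1)$ has divisor $F_1+\ell$ with $F_1=E_1|_T$. So the section defines a divisor $G\in|h+H-E_1-E_2|$ with $G|_T=\ell$, and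
\[
-K_{\widetilde Z}=2G+H
\]
gives (P1) for $z\in T\smallsetminus\ell$. Thus $Z$ is Fano.
\end{example}

The example contains the two kinds of divisors used for $r=6$: planes through two of the points, and divisors of class $h+H$ through several fibers.

\section{Six fibers: the divisors $G_i$}\label{sec:G}

In this section $r=6$ and $(p_1,\dots,p_6)\in O_6$. In $-K_{\widetilde Z}=2h+3H-2\sum E_i$ twelve exceptional divisors have to be distributed among the summands $h+H$, $h+H$, $H$. The space $H^0(Z_0,h+H)$ has dimension $11$ and each fiber imposes at most $h^0(\mathcal{O}_{F_k}(1))=2$ conditions, so $h+H$ can absorb five exceptional divisors, and $12=5+5+2$. (For $r=7$ such a distribution falls short: $5+5+3<14$.) The price is that the divisors through five fibers are rigid, and we must control their intersections.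

\subsection*{Sections of $h+H$}
The sequence $0\to\mathcal{O}\to\mathcal{O}(1,1)\to\mathcal{O}_{Z_0}(1,1)\to0$ on $\mathbb{P}^2\times\mathbb{P}^3$ gives $H^0(Z_0,h+H)=\operatorname{Hom}(V,U)/\mathbb{C}\phi$, where $M$ corresponds to the form $x(Mv)$. This form vanishes on $F_k=\{x(\phi v_k)=0\}$ if and only if $Mv_k\in\mathbb{C}\,\phi v_k$. We write points of $E_k=F_k\times\mathbb{P}(V/v_k)$ as $(x,\eta)$.

\begin{lemma}\label{lem:restrict}
Let $M\notin\mathbb{C}\phi$, let $S$ be a set of indices with $Mv_k=\mu_k\,\phi v_k$ for $k\in S$, and let $G\in|h+H-\sum_{k\in S}E_k|$ be the corresponding divisor. Outside the $E_k$, $G$ is given by $x(Mv)=0$. Moreover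
\[
G\cap E_k=\{x(Mv_k)=0\}\ \ (k\notin S),\qquad G\cap E_k=\{x((M-\mu_k\phi)\eta)=0\}\ \ (k\in S).
\]
\end{lemma}

\begin{proof}
Only the case $k\in S$ needs an argument. The map $M'=M-\mu_k\phi$ defines the same section on $Z_0$ and kills $v_k$. Near $p_k$ write $v=v_k+\eta$ with $\eta$ in a complement of $v_k$; then $x(M'v)=x(M'\eta)$. In a chart of the blow-up $\eta=\epsilon\eta'$, where $\epsilon$ is a local equation of $E_k$, so $G$ has local equation $x(M'\eta')=0$.
\end{proof}

\subsection*{Coordinates}
By (G1), $v_3,\dots,v_6$ is a basis of $V$ and can be scaled so that $v_0=v_3+\dots+v_6=\mathbf{1}$. Let $y_3,\dots,y_6$ be the coordinates, and write $v_1=a$, $v_2=b$. By (G1) all coordinates of $a,b$ and all $2\times2$ minors of any two of $\mathbf{1},a,b$ are nonzero. Scale so that $a_3=b_3=1$; then $a_j\ne1$ and $a_j\ne b_j$ for $j\ge4$. Products and quotients of vectors are taken coordinatewise, $w\cdot w'=\sum_{k=3}^6w_kw'_k$, and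
\[
\alpha=1/a,\qquad\beta=1/b .
\]
For $x\in U^*$ put $x_k=x(\phi v_k)$. This identifies $U^*$ with $\{x\in\mathbb{C}^4:x\cdot\mathbf{1}=0\}$. So a nonzero $x$ has at most two zero coordinates, and $x_{kl}$ is the point with $x_k=x_l=0$. In these coordinates
\[
Z_0=\{x\cdot y=0\},\quad F_k=\{x_k=0\}\ (k\ge3),\quad F_1=\{a\cdot x=0\},\quad F_2=\{b\cdot x=0\}.
\]

\begin{lemma}\label{lem:Gi}
For each $i$ there is a unique effective divisor $G_i\in|h+H-\sum_{k\ne i}E_k|$. The divisors $G_1$ and $G_2$ are defined by $g_1=\sum\beta_kx_ky_k$ and $g_2=\sum\alpha_kx_ky_k$.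
\end{lemma}

\begin{proof}
The form $x(Mv)$ vanishes on $F_3,\dots,F_6$ if and only if $M=\phi\circ\operatorname{diag}(\mu)$ for a vector $\mu$, which is unique; the form is then $\sum\mu_kx_ky_k$. It vanishes on $F_1$ if and only if $\mu a-\mu'a\in\ker\phi=\mathbb{C}\mathbf{1}$ for some scalar $\mu'$, that is, $\mu\in\langle\mathbf{1},\alpha\rangle$. The vector $\mathbf{1}$ corresponds to $\phi$, and $\alpha$ is not proportional to it. So $h^0(h+H-\sum_{k\ne2}E_k)=1$, with generator $g_2$. Exchanging $a$ and $b$ gives $g_1$, and relabeling the points gives the statement for all $i$.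
\end{proof}

The following lemma is the second and last place where (G2) is used.

\begin{lemma}\label{lem:n}
The vectors $\mathbf{1},\alpha,\beta$ are linearly independent, and their orthogonal complement is spanned by a vector $n=(n_3,\dots,n_6)$ with all $n_k\ne0$.
\end{lemma}

\begin{proof}
It suffices to show that the four $3\times3$ minors of the matrix with rows $\mathbf{1},\alpha,\beta$ are nonzero, since the $n_k$ are these minors up to sign. Suppose that the minor omitting the index $3$ vanishes. Then some $(s_4,s_5,s_6)\ne0$ satisfies $\sum s_j=\sum s_j\alpha_j=\sum s_j\beta_j=0$. The quadric $s_4y_5y_6+s_5y_4y_6+s_6y_4y_5=0$ is singular at $p_3$ and contains $p_4,p_5,p_6$. At a point with nonzero coordinates its equation is $\sum s_j/y_j=0$, so it contains $y_0=[\mathbf{1}]$, $p_1=[a]$, $p_2=[b]$. This contradicts (G2) for $i=3$. The other minors are treated with (G2) for $i=4,5,6$.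
\end{proof}

\subsection*{Triple intersections}
We have $G_i\cdot\gamma=1+3-5=-1$ and $G_i\cdot\ell_{jk}=1-2=-1$ for $i\notin\{j,k\}$, so many flip curves are forced to lie in the $G_i$. The key fact is that three of these divisors share nothing else.

\begin{proposition}\label{prop:triple}
For distinct $i,j,k$, the set $G_i\cap G_j\cap G_k$ is contained in the union of the flip curves.
\end{proposition}

\begin{proof}
The hypotheses, the divisors $G_i$ and the set of flip curves are symmetric in the six labels. So we may take $\{i,j,k\}=\{1,2,3\}$, and among the divisors $E_1,E_2,E_3$ it suffices to treat $E_3$: the statement for $E_1$ and for $E_2$ is the statement for $E_3$ in another labeling. So let $z\in G_1\cap G_2\cap G_3$ be a point outside all $E_k$ or on $E_m$ with $m\in\{3,4,5,6\}$.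

\emph{Step 1: the conditions $z\in G_1\cap G_2$.} They are linear in the products $x_ky_k$.

Let $z=(x,y)$ be outside all $E_k$. The vector $w=xy$ is orthogonal to $\mathbf{1},\alpha,\beta$, so $w=\theta n$. Suppose $\theta=0$. If $x$ had at most one zero coordinate, $y$ would have three and would be one of $p_3,\dots,p_6$. So $x$ has exactly two zero coordinates $x_k,x_l$, the other two coordinates of $y$ vanish, and $z\in\ell_{kl}$. If $\theta\ne0$, then
\begin{equation}\label{eq:type1}
x_k\ne0\text{ for all }k,\qquad [y]=[n/x].
\end{equation}

Let $z=(x,\eta)\in E_m$, so $x_m=0$, and let $\eta_j$, $j\ne m$, be the coordinates of $\eta$. By Lemma~\ref{lem:restrict} the conditions are $\sum_{j\ne m}(\alpha_j-\alpha_m)x_j\eta_j=0$ and $\sum_{j\ne m}(\beta_j-\beta_m)x_j\eta_j=0$. Put $w_j=x_j\eta_j$ for $j\ne m$ and $w_m=-\sum_{j\ne m}w_j$. Then $w$ is orthogonal to $\mathbf{1},\alpha,\beta$, so again $w=\theta n$. Suppose $\theta=0$ and choose $j$ with $\eta_j\ne0$. Then $x_j=x_m=0$, the other two coordinates of $x$ are nonzero, so $\eta=[v_j]$ and $z$ is the point $\ell_{mj}\cap E_m$. If $\theta\ne0$,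 then
\begin{equation}\label{eq:type2}
x_m=0,\qquad x_j\ne0\text{ for }j\ne m,\qquad[\eta]=[n_j/x_j]_{j\ne m}.
\end{equation}
It remains to show that points of the form \eqref{eq:type1} or \eqref{eq:type2} in $G_3$ lie on $\gamma$. These points are determined by $x\in\mathbb{P}^2$, and we shall see that $G_3$ imposes one linear condition on $x$.

\emph{Step 2: the equation of $G_3$.} Put
\[
g_3=\sum_{j=4}^6\lambda_jx_j(y_j-b_jy_3),\qquad\lambda_j=\frac{a_j-1}{a_j-b_j}\ne0 .
\]
The corresponding map $M$ satisfies $Mv_j=\lambda_j\phi v_j$ for $j\ge4$, $Mb=0$, and $Ma=\sum_{j\ge4}(a_j-1)\phi v_j=\phi(a-\mathbf{1})=\phi a$. So $g_3$ vanishes on $F_k$ for $k\ne3$. Also $M\notin\mathbb{C}\phi$, because $Mb=0$, $\phi b\ne0$ and $M\ne0$. By Lemma~\ref{lem:Gi}, $g_3$ defines $G_3$. Consider the linear form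
\[
\Lambda(x)=\Big(\sum_{j\ge4}\lambda_jn_j\Big)x_3-n_3\sum_{j\ge4}\lambda_jb_jx_j .
\]
We claim that a point \eqref{eq:type1} or \eqref{eq:type2} lies in $G_3$ if and only if $\Lambda(x)=0$. For \eqref{eq:type1},
\begin{equation}\label{eq:Lambda}
g_3(x,n/x)=\sum_{j\ge4}\lambda_jn_j-\frac{n_3}{x_3}\sum_{j\ge4}\lambda_jb_jx_j=\frac{\Lambda(x)}{x_3}.
\end{equation}
For \eqref{eq:type2} with $m=3$, Lemma~\ref{lem:restrict} gives the equation $g_3(x,v_3)=-\sum_{j\ge4}\lambda_jb_jx_j$, which is $\Lambda(x)/n_3$ since $x_3=0$. For \eqref{eq:type2} with $m\ge4$ the equation is $g_3(x,\eta)-\lambda_m\,x\cdot\eta$. With $\eta_m=0$, $\eta_j=n_j/x_j$ for $j\ne m$, $x_m=0$ and $\sum_{j\ne m}n_j=-n_m$ it equals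
\[
\sum_{j\ge4,\ j\ne m}\lambda_jn_j-\frac{n_3}{x_3}\sum_{j\ge4}\lambda_jb_jx_j+\lambda_mn_m=\frac{\Lambda(x)}{x_3}.
\]

\emph{Step 3: the line $\Lambda=0$.} The form $\Lambda$ is not zero on $U^*$. Otherwise its coefficient vector is proportional to $\mathbf{1}$, so $\lambda_jb_j=\kappa$ for $j\ge4$, that is, $(a_j-1)b_j=\kappa(a_j-b_j)$. Dividing by $a_jb_j$ gives $1-\alpha_j=\kappa(\beta_j-\alpha_j)$, and this holds also for $j=3$, where both sides vanish. So $\mathbf{1}-\alpha=\kappa(\beta-\alpha)$, against Lemma~\ref{lem:n}.

The vector $x=n\alpha$ lies in $U^*$ because $n\cdot\alpha=0$; it satisfies $n/x=a$ and $a\cdot x=n\cdot\mathbf{1}=0$. So $(n\alpha,a)\in F_1$, where $g_3$ vanishes, and \eqref{eq:Lambda} gives $\Lambda(n\alpha)=0$. In the same way $(n\beta,b)\in F_2$ and $\Lambda(n\beta)=0$. Hence the line $\{\Lambda=0\}\subset\mathbb{P}^2$ is parametrized by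
\[
x_k=n_ku_k,\qquad u_k=s\alpha_k+t\beta_k,\qquad[s:t]\in\mathbb{P}^1 .
\]

\emph{Step 4: the curve over this line is $\gamma$.} The four linear forms $u_k$ are pairwise non-proportional, since the $2\times2$ minors of $a,b$ are nonzero. So $y_k=\prod_{l\ne k}u_l$, that is, $[y]=[1/u]=[n/x]$, parametrizes a twisted cubic, which passes through $p_m$ at the zero of $u_m$, through $p_1$ at $[1:0]$ and through $p_2$ at $[0:1]$. It is $\Gamma$ by Lemma~\ref{lem:cubics}(b). Since $x\cdot y=(n\cdot\mathbf{1})\prod u_l=0$, the map $[s:t]\mapsto(x,y)$ lifts to a section of $T_\Gamma\to\widetilde\Gamma$, of $h$-degree $1$. By uniqueness this section is $\gamma$. So a point \eqref{eq:type1} with $\Lambda(x)=0$ lies on $\gamma$. For a point \eqref{eq:type2} with $\Lambda(x)=0$, the point $x$ corresponds to the zero of $u_m$. There $y_j/y_m=u_m/u_j$, so the direction of $\Gamma$ at $p_m$ is $[1/u_j]_{j\ne m}=[n_j/x_j]_{j\ne m}=[\eta]$, and the point is $\gamma\cap E_m$.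
\end{proof}

\section{Proof of property (P)}\label{sec:P}

\subsection*{Six fibers}
For $i\ne j$ we have $G_i+G_j\sim2h+2H-2\sum E_k+E_i+E_j$, so
\begin{equation}\label{eq:decomp}
-K_{\widetilde Z}\sim G_i+G_j+(H-E_i-E_j).
\end{equation}

\begin{proposition}\label{prop:P6}
Property \emph{(P)} holds for all $(p_1,\dots,p_6)\in O_6$.
\end{proposition}

\begin{proof}
(P1) Let $z\in\mathcal{U}$. By Proposition~\ref{prop:triple}, $z\notin G_i$ for at least four indices $i$. By Lemma~\ref{lem:disjoint}, $z$ lies on at most one $T_{ij}$, so among these indices there is a pair with $z\notin T_{ij}$. Lemma~\ref{lem:planes} and \eqref{eq:decomp} give a member of $|-K_{\widetilde Z}|$ avoiding $z$.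

(P2) Let $C$ be a curve that is not a flip curve. By Lemma~\ref{lem:tools}(c) we may assume that $C$ lies in no $T_{ij}$. Suppose $-K_Z\cdot C^+\le0$. Let $J=\{i:C\not\subset G_i\}$; Proposition~\ref{prop:triple} gives $|J|\ge4$. For $i\ne j$ in $J$, the transforms of the three summands in \eqref{eq:decomp} have nonnegative degree on $C^+$, by Lemmas~\ref{lem:planes} and~\ref{lem:tools}(a), so all three degrees are $0$. Thus $E_i^+\cdot C^++E_j^+\cdot C^+=H^+\cdot C^+$ for all pairs in $J$. As $|J|\ge3$, there is a number $m$ with $E_i^+\cdot C^+=m$ for $i\in J$ and $H^+\cdot C^+=2m$; here $m\ge0$ by Lemma~\ref{lem:tools}(a), and $m\ne0$ by Lemma~\ref{lem:tools}(b).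

So $m>0$. Take distinct $i,j,k,l\in J$. By (G1) the planes $\langle p_i,p_j,p_k\rangle$ and $\langle p_i,p_j,p_l\rangle$ are distinct and each contains exactly three of the points. The preimages under $\pi$ of their transforms in $Y$ are effective divisors of classes $H-E_i-E_j-E_k$ and $H-E_i-E_j-E_l$, whose transforms on $Z$ have degree $2m-3m<0$ on $C^+$. By Lemma~\ref{lem:tools}(a) both contain $C$, and by Lemma~\ref{lem:planes} $C\subset T_{ij}$, a contradiction.
\end{proof}

\subsection*{Fewer fibers}
Blowing up one more fiber only removes anticanonical sections, so (P) should pass from $r+1$ to $r$. What could go wrong is that the point or curve to be tested meets the new fiber or a new flip curve. We avoid this by choosing the additional point after the point or curve. An index $r$ records the number of points.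

\begin{lemma}\label{lem:descent}
Let $r\le5$. If \emph{(P)} holds on $O_{r+1}$, then it holds on $O_r$.
\end{lemma}

\begin{proof}
Let $(p_1,\dots,p_r)\in O_r$, and let $X\subset\widetilde Z_r$ be either a point on no flip curve or a curve that is not a flip curve. Put $\Sigma=\pi(X)\subset Y_r$, a closed set of dimension at most $1$. We claim that the following hold for $q$ outside a proper closed subset of $\mathbb{P}^3$:
\begin{enumerate}
\item[(i)] $q$ is not in the image of $\Sigma$ in $\mathbb{P}^3$;
\item[(ii)] for each $i\le r$, the transform in $Y_r$ of the line $\overline{p_iq}$ does not meet $\Sigma$;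
\item[(iii)] if $r=5$, the transform in $Y_5$ of a twisted cubic through $p_1,\dots,p_5,q$ does not meet $\Sigma$.
\end{enumerate}
Condition (i) excludes a set of dimension at most $1$. For (ii), projection from $p_i$ is a morphism $Y_r\to\mathbb{P}^2$ that contracts the transforms of the lines through $p_i$, so it suffices to exclude the cone with vertex $p_i$ over the image of $\Sigma$, of dimension at most $2$. For (iii), let $\Phi$ be as in Lemma~\ref{lem:cubics}(a). Since $\Phi$ is injective, $\Phi^{-1}(\Sigma)$ has dimension at most $1$, and so has its projection $B_\Sigma\subset B$. It suffices to exclude the closure of the image of $B_\Sigma\times\mathbb{P}^1$ in $\mathbb{P}^3$, of dimension at most $2$.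

The set of $q$ with $(p_1,\dots,p_r,q)\in O_{r+1}$ is open and nonempty, so it contains a point $q=p_{r+1}$ satisfying (i)--(iii). Let $\varepsilon\colon\widetilde Z_{r+1}\to\widetilde Z_r$ be the blow-up of $F_{r+1}$ and $X'=\varepsilon^{-1}(X)$. By (i), $\varepsilon$ is an isomorphism near $X$, and $X'\cap E_{r+1}=\emptyset$. The flip curves of $\widetilde Z_{r+1}$ are the preimages of those of $\widetilde Z_r$ and the new curves $\ell_{i,r+1}$, and $\gamma$ if $r=5$; the new curves do not meet $X'$ by (ii) and (iii). In particular $X'$ is contained in no flip curve. We use $-K_{\widetilde Z_{r+1}}=\varepsilon^*(-K_{\widetilde Z_r})-2E_{r+1}$. If $X$ is a point and $D'\in|-K_{\widetilde Z_{r+1}}|$ avoids $X'$, then $D'+2E_{r+1}$ is the pullback of a member of $|-K_{\widetilde Z_r}|$ avoiding $X$. If $X$ is a curve, every term in the second formula of \eqref{eq:degree} is the same for $X$ and $X'$, so $-K_{Z_r}\cdot X^+=-K_{Z_{r+1}}\cdot(X')^+>0$.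
\end{proof}

\section{Seven or more fibers}\label{sec:seven}

\subsection*{A necessary condition}
A small birational map between fourfolds may be undefined along a surface, which contains infinitely many curves. The next lemma shows that this does not happen on the source when both varieties are smooth and the target is Fano. We recall two standard facts. If $f\colon W\to X$ is a birational morphism of smooth projective varieties, then $K_W=f^*K_X+\sum a_jB_j$, where the sum runs over all $f$-exceptional prime divisors and the $a_j$ are integers $\ge1$; the coefficient $a_j$ depends only on the valuation defined by $B_j$, and it is $1$ for the divisor obtained by blowing up a subvariety of codimension $2$ at its generic point. The second fact is the negativity lemma \cite[Lemma~3.39]{KM}: if $-B$ is $f$-nef and $f_*B\ge0$, then $B\ge0$ and each fiber of $f$ is contained in $\operatorname{Supp}B$ or disjoint from it.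

\begin{lemma}\label{lem:finite}
Let $X$ be a smooth projective fourfold and $\psi\colon X\dashrightarrow X'$ an SQM with $X'$ a smooth Fano fourfold. Then there is a closed set $\Sigma\subset X$ with $\dim\Sigma\le1$ such that $\psi$ is an open immersion on $X\smallsetminus\Sigma$, and $-K_X\cdot C>0$ for every curve $C\not\subset\Sigma$. In particular $-K_X$ is positive on all but finitely many curves.
\end{lemma}

\begin{proof}
Let $f_1\colon W\to X$, $f_2\colon W\to X'$ be a common smooth projective resolution and write $K_W=f_1^*K_X+B_1=f_2^*K_{X'}+B_2$. Since $\psi$ is an isomorphism in codimension one, $f_1$ and $f_2$ have the same exceptional prime divisors. Put $B=B_1-B_2$, so that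
\begin{equation}\label{eq:B}
f_2^*(-K_{X'})=f_1^*(-K_X)-B .
\end{equation}
Then $-B$ is $f_1$-nef and $f_{1*}B=0$, so the negativity lemma applies. Let $\Sigma=f_1(\operatorname{Supp}B)$; it has dimension at most $2$. If $W$ is replaced by a higher resolution, $B$ is replaced by its pullback, by \eqref{eq:B}, so $\Sigma$ does not change.

Let $X^\circ=X\smallsetminus\Sigma$. A curve in a fiber of $f_1$ over $X^\circ$ is disjoint from $B$, so $f_2^*(-K_{X'})$ has degree $0$ on it and $f_2$ contracts it, because $-K_{X'}$ is ample. The fibers of $f_1$ are connected, so $f_2$ maps each fiber over $X^\circ$ to a point and $\psi$ is a morphism on $X^\circ$. The zero locus of its Jacobian determinant is a divisor contained in a set of codimension $2$, hence empty. So $\psi|_{X^\circ}$ is \'etale and birational, and it is an open immersion by Zariski's main theorem.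

Suppose that $\Sigma$ contains an irreducible surface $S$. Choose $W$ so that it dominates the blow-up of $X$ along $S$, and let $B_S\subset W$ be the transform of the exceptional divisor dominating $S$. Its coefficient in $B_1$ is $1$. Every fiber of $f_1$ over a point of $S$ meets $\operatorname{Supp}B$, so it is contained in it, and $B_S\subset\operatorname{Supp}B$. So $B_S$ has coefficient at least $1$ in $B$ and at most $0$ in $B_2=B_1-B$. But $B_S$ is $f_2$-exceptional and $X'$ is smooth, so this coefficient is at least $1$. Hence $\dim\Sigma\le1$.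

Finally let $C\not\subset\Sigma$, let $u\ne u'$ be points of $C\cap X^\circ$, and let $-mK_{X'}$ be very ample. A section of $-mK_{X'}$ vanishing at $\psi(u)$ and not at $\psi(u')$ restricts to a section of $-mK_X$ on $X^\circ$, which extends to $X$ by Hartogs' theorem. Its divisor meets $C$ without containing it, so $-K_X\cdot C>0$.
\end{proof}

\subsection*{Lifts of $h$-degree one}
A line in $\mathbb{P}^2$ is the pencil of planes containing a line $N$ through $y_0$. Such a pencil lifts a curve if each plane cuts only one moving point on it.

\begin{lemma}\label{lem:lift}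
Let $C\subset\mathbb{P}^3$ be a smooth rational curve of degree $d$ contained in no plane, and let $N$ be a line through $y_0$ such that the scheme $N\cap C$ has length $d-1$. Then there is a curve $\widetilde C\subset\widetilde Z$ mapping isomorphically onto $C$ and onto the pencil of planes containing $N$. It satisfies $-K_{\widetilde Z}\cdot\widetilde C=2+3d-2k$, where $k$ is the number of points $p_i$ on $C$.
\end{lemma}

\begin{proof}
The linear forms vanishing on $N$ vanish at $y_0$, so they are spanned by $x^{(1)}\circ\phi$ and $x^{(2)}\circ\phi$ with $x^{(1)},x^{(2)}\in U^*$ independent. Let $v(t)$ be a parametrization of $C$ by forms of degree $d$ on $\mathbb{P}^1$. The forms $x^{(i)}(\phi v(t))$ vanish on the divisor $N\cap C$, so $x^{(i)}(\phi v(t))=\omega\,l_i$ with $\deg\omega=d-1$, $\deg l_i=1$. The forms $l_1,l_2$ are independent, since $C$ lies in no plane. So $x(t)=l_2x^{(1)}-l_1x^{(2)}$ is nowhere zero, of degree $1$, and $x(t)(\phi v(t))=l_2\omega l_1-l_1\omega l_2=0$. Thus $t\mapsto(x(t),v(t))$ embeds $\mathbb{P}^1$ in $Z_0$; let $\widetilde C$ be the transform of the image. Then $h\cdot\widetilde C=1$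 and $H\cdot\widetilde C=d$. Since the ideal of $F_i$ is $\mathfrak{m}_{p_i}\mathcal{O}_{Z_0}$ and $C$ is smooth, $E_i\cdot\widetilde C$ is $1$ if $p_i\in C$ and $0$ otherwise. Now use \eqref{eq:K}.
\end{proof}

For $d=4$ we need rational quartics with a trisecant line through $y_0$. They are found on quadrics. On a smooth quadric $Q\cong\mathbb{P}^1\times\mathbb{P}^1$, curves of types $(d_1,d_2)$ and $(d_1',d_2')$ have intersection number $d_1d_2'+d_2d_1'$, and plane sections have type $(1,1)$. A smooth curve of type $(1,3)$ is connected, being an ample divisor; it has degree $4$, lies in no plane, meets the lines of one ruling once, so that it is rational, and meets the lines of the other ruling with intersection number $3$. Its trisecants sweep out $Q$, so we only need $y_0\in Q$.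

\begin{lemma}\label{lem:quartics}
For $r\ge7$ and general points, $\widetilde Z$ contains infinitely many curves $\widetilde C$ with $-K_{\widetilde Z}\cdot\widetilde C\le0$; for $r=7$ equality holds.
\end{lemma}

\begin{proof}
\emph{Seven general points of a quadric.} Fix a smooth quadric $Q_0$. The system $|\mathcal{O}_{Q_0}(1,3)|\cong\mathbb{P}^7$ is very ample, so its general member is smooth. The variety of tuples $(C,q_1,\dots,q_7)$ with $C$ a smooth member and $q_i\in C$ distinct has dimension $14$. Its projection to $Q_0^7$ is injective, because two distinct such curves meet in at most $1\cdot3+3\cdot1=6$ points. So the image is constructible of dimension $14$ and contains a dense open set $\Omega\subset Q_0^7$.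

\emph{Varying the quadric.} Let $\mathcal{I}$ be the variety of tuples $(Q;q_0,\dots,q_7)$ with $Q$ a smooth quadric and $q_i\in Q$. Call a tuple \emph{good} if $q_1,\dots,q_7$ are distinct and lie on a smooth curve of type $(1,3)$ on $Q$, for a suitable labeling of the rulings. Since $\operatorname{PGL}_4$ acts transitively on smooth quadrics, $\mathcal{I}$ is the image of $\operatorname{PGL}_4\times Q_0^8$, so it is irreducible. The image of $\operatorname{PGL}_4\times Q_0\times\Omega$ is dense and constructible and consists of good tuples, so it contains a dense open set $\mathcal{I}^\circ\subset\mathcal{I}$ of good tuples. Let $A\subset(\mathbb{P}^3)^8$ be the open set of $8$-tuples imposing independent conditions on quadrics, and let $\mathcal{J}\to A$ be the $\mathbb{P}^1$-bundle of pairs $(Q;q_0,\dots,q_7)$ with $Q$ any quadric through the points. The set $\mathcal{I}\cap\mathcal{J}$ is open in $\mathcal{I}$ and in $\mathcal{J}$. It is nonempty: quadrics cut a $9$-dimensional space of sections on $Q_0$, and we can choose $q_0,\dots,q_7\in Q_0$ successively so that each lowers the dimension by one.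 Hence $\mathcal{I}^\circ\cap\mathcal{J}$ is a nonempty open subset of $\mathcal{J}$. Its image $A^\circ\subset A$ is open and nonempty, and over each point of $A^\circ$ it contains all but finitely many quadrics of the pencil. So for $(q_0,\dots,q_7)\in A^\circ$ infinitely many $Q$ make the tuple good. This property is $\operatorname{PGL}_4$-invariant, so it holds on the open set $\operatorname{PGL}_4\cdot A^\circ$, which contains tuples with $q_0=y_0$. Therefore it holds for $(y_0,p_1,\dots,p_7)$ with $(p_1,\dots,p_7)$ in a dense open set.

\emph{The curves.} For each such $Q$ let $C\subset Q$ be a smooth curve of type $(1,3)$ through $p_1,\dots,p_7$. It lies on no other quadric $Q'$, since $Q'\cap Q$ has type $(2,2)$ and there is no effective divisor of type $(2,2)-(1,3)=(1,-1)$. So we obtain infinitely many curves $C$. Let $N\subset Q$ be the line through $y_0$ with $(N\cdot C)_Q=3$. Lemma~\ref{lem:lift} gives $\widetilde C$ with $-K_{\widetilde Z}\cdot\widetilde C=14-2k$, where $k\ge7$, and $k=7$ if $r=7$.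
\end{proof}

\begin{remark}\label{rem:special}
Lemma~\ref{lem:finite} also shows what fails for points in special position (distinct, and different from $y_0$). In each of the following cases $\widetilde Z$ contains infinitely many curves of anticanonical degree at most $0$, so it has no smooth Fano SQM.
\begin{enumerate}
\item[(i)] If $y_0\in L_{12}$, take the transforms of $\{x\}\times L_{12}$ with $x\in F_1$; their degree is at most $3-4$.
\item[(ii)] If $p_1,p_2,p_3$ span a plane $x$ containing $y_0$, take the transforms of $\{x\}\times C$ with $C\subset x$ a smooth conic through the three points; their degree is at most $6-6$.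
\item[(iii)] If $r=6$ and $y_0$ lies on a twisted cubic $\Gamma$ through $p_1,\dots,p_6$, which (G2) forbids, apply Lemma~\ref{lem:lift} to $\Gamma$ and to the infinitely many secant lines through $y_0$; the degree is $2+9-12$.
\end{enumerate}
\end{remark}

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

\subsection*{Existence for $r\le6$}
Property (P) holds on $O_6$ by Proposition~\ref{prop:P6}, and on $O_r$ for all $r\le5$ by descending induction with Lemma~\ref{lem:descent}. By Proposition~\ref{prop:criterion}, the manifold $Z$ of Section~\ref{sec:flip} has the required properties; the flip curves, their number and their normal bundles are described in Section~\ref{sec:curves}.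

\subsection*{Uniqueness}
If $\widetilde Z\dashrightarrow Z'$ is an SQM with $-K_{Z'}$ ample, then $H^0(Z',-mK_{Z'})=H^0(\widetilde Z,-mK_{\widetilde Z})$ for all $m$, because the two varieties are normal and isomorphic in codimension one. So $Z'=\operatorname{Proj}\bigoplus_{m\ge0}H^0(\widetilde Z,-mK_{\widetilde Z})$ is determined by $\widetilde Z$.

\subsection*{The degree}
Let $A_0=2h+3H$. On $\mathbb{P}^2\times\mathbb{P}^3$ we have $h^3=H^4=0$ and $h^2H^3=1$, so
\[
A_0^4=(2h+3H)^4(h+H)=4\cdot2\cdot27+6\cdot4\cdot9=432 .
\]
On $\mathbb{P}^1\times\mathbb{P}^2$ let $\xi,\zeta$ be the classes of $\mathcal{O}(1,0),\mathcal{O}(0,1)$, so that $\xi^2=\zeta^3=0$ and $\xi\zeta^2=1$. By \eqref{eq:onE}, $A_0|_{E_i}=2\xi$ and $E_i|_{E_i}=-\zeta$. Hence $A_0^3E_i=A_0^2E_i^2=E_i^4=0$ and $A_0E_i^3=2\xi\zeta^2=2$, and, the $E_i$ being disjoint,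
\[
K_{\widetilde Z}^4=\Big(A_0-2\sum E_i\Big)^4=432-4\cdot8\cdot2\,r=432-64r .
\]
Next let $A_1=\sigma^*(-K_{\widetilde Z})$, so that $K_Z^4=(A_1-\sum\mathcal{E}_c)^4$ by \eqref{eq:transform}. On $\mathcal{E}_c$ we have $A_1|_{\mathcal{E}_c}=-\xi$ and $\mathcal{E}_c|_{\mathcal{E}_c}=-\xi-\zeta$. Hence $A_1^3\mathcal{E}_c=A_1^2\mathcal{E}_c^2=0$, $A_1\mathcal{E}_c^3=-\xi(\xi+\zeta)^2=-1$ and $\mathcal{E}_c^4=-(\xi+\zeta)^3=-3$. Each flip curve contributes $-4A_1\mathcal{E}_c^3+\mathcal{E}_c^4=4-3=1$. So $K_Z^4=432-64r+\binom r2+\delta_{r,6}$, which is $432$, $368$, $305$, $243$, $182$, $122$, $64$ for $r=0,\dots,6$. This proves part (1).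

\subsection*{Nonexistence for $r\ge7$}
If $\widetilde Z$ had an SQM that is a smooth Fano fourfold, $-K_{\widetilde Z}$ would be positive on all but finitely many curves by Lemma~\ref{lem:finite}, against Lemma~\ref{lem:quartics}. This proves part (2) and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{CS} Cinzia Casagrande, Saverio Andrea Secci, \emph{Classifying Fano 4-folds with a rational fibration onto a 3-fold}, arXiv:2408.10337 (2024).

\bibitem{Ko} Koll\'ar, \emph{Projectivity of complete moduli}, J. Differential Geom. 32 (1990).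

\bibitem{KM} Koll\'ar, Mori, \emph{Birational Geometry of Algebraic Varieties}.

\end{thebibliography}
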